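# Transversal matroids that are not $\frac87$-Rayleigh

## The three theorems

The statement under discussion is: *every transversal matroid is $\frac87$-Rayleigh*. It is false. All terms are explained in the next section.

**Theorem 1.** Let $X,Y$ be disjoint $12$-element sets and $e,f$ two further elements. Let $M$ be the transversal matroid presented by the seven sets
$$X\cup\{f\}\ (3\text{ times}),\qquad Y\cup\{f\}\ (3\text{ times}),\qquad X\cup Y\cup\{e,f\}.$$
Then $M$ is not $\frac87$-Rayleigh. The inequality fails for the pair $e,f$ at $x_e=x_f=\frac1{100}$, all other $x_i=1$.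

**Theorem 2.**
(a) For every $c<\frac43$ there is a transversal matroid that is not $c$-Rayleigh. More precisely, for every $m\ge1$ and every $c<\frac{4m}{3m+1}$ there is one of rank $2m+1$.
(b) For every $r\ge5$ there is a transversal matroid of rank $r$ that is not $\frac87$-Rayleigh. In fact, for every $r\ge 5$ and every $c<2/\sqrt3\approx1.1547$ there is one of rank $r$ that is not $c$-Rayleigh.

For the third theorem, let $\mathcal M$ be the following family of matroids. Take $t\ge1$, integers $m_1,\dots,m_t\ge1$, disjoint finite sets $E_1,\dots,E_t$ with $|E_k|\ge m_k+1$, and two further elements $e,f$. The matroid is presented by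
$$E_k\cup\{f\}\ \text{ repeated } m_k \text{ times } (1\le k\le t),\qquad A_0=E_1\cup\dots\cup E_t\cup\{e,f\}.$$

**Theorem 3.** For the pair $\{e,f\}$ in every matroid of $\mathcal M$, the Rayleigh inequality holds with $c=\frac43$. No smaller constant works for all members of $\mathcal M$.

The matroid of Theorem 1 is the member of $\mathcal M$ with $t=2$, $m_1=m_2=3$, $|E_1|=|E_2|=12$.

## Bases, matchings and correlation

Let $M$ be a matroid on a finite set $E$, with set of bases $\mathcal B$. Its **basis generating polynomial** is
$$f_M(x)=\sum_{B\in\mathcal B}x^B,\qquad x^B=\prod_{i\in B}x_i .$$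

**Definition ($c$-Rayleigh).** For a constant $c>0$, the matroid $M$ is $c$-Rayleigh if for all positive real $x$ and all distinct $i,j\in E$
$$f_M\,\partial_i\partial_jf_M\le c\,\partial_if_M\,\partial_jf_M .$$
A $1$-Rayleigh matroid is called Rayleigh.

To read this inequality, choose a random basis $B$ with probability $x^B/f_M(x)$. Since $f_M$ has degree at most one in each variable, $\Pr(i\in B)=x_i\partial_if_M/f_M$ and $\Pr(i,j\in B)=x_ix_j\partial_i\partial_jf_M/f_M$. Multiplying the inequality by $x_ix_j/f_M^2$ turns it into
$$\Pr(i,j\in B)\le c\,\Pr(i\in B)\Pr(j\in B).$$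
So Rayleigh means that any two elements are negatively correlated for every choice of weights, and $c>1$ measures how much positive correlation is tolerated.

*Example.* For the uniform matroid of rank $2$ on $\{1,2,3\}$ we have $f=x_1x_2+x_1x_3+x_2x_3$. Then $f\,\partial_1\partial_2f=f$, while $\partial_1f\,\partial_2f=(x_2+x_3)(x_1+x_3)=f+x_3^2$. By symmetry this matroid is Rayleigh.

**Definition (transversal matroid).** Let $(A_1,\dots,A_r)$ be a finite family of subsets of $E$; repetitions are allowed and count separately. A partial transversal is a set $\{e_1,\dots,e_m\}$ of $m$ distinct elements with $e_t\in A_{\sigma(t)}$ for some injective map $\sigma$. The transversal matroid presented by the family is the one whose bases are the maximal partial transversals.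

In other words, we match elements to sets that contain them, each set being used at most once. It is a textbook fact that the maximal partial transversals are the bases of a matroid; in particular they all have the same size. Thus, if one partial transversal uses all $r$ sets, the bases are exactly the $r$-element partial transversals.

*Example.* The family $\{1,2,f\},\{1,2,e,f\}$ presents a matroid of rank $2$ on $\{1,2,e,f\}$. Every pair of elements can be matched to the two sets, so it is the uniform matroid of rank $2$ on four elements. This is the smallest member of $\mathcal M$: $t=1$, $m_1=1$, $E_1=\{1,2\}$.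

**Where the constant $\frac87$ comes from.** Brändén and Huh conjectured that every matroid is $\frac87$-Rayleigh. The problem of verifying this for transversal matroids is taken from Ayush Kumar Tewari, "Positroids, Dressian and stable polynomials", arXiv:2309.17091 (2023). Two facts are known. Lattice path matroids, which are transversal, are Rayleigh. And the rank-$4$ transversal matroid on $\{1,\dots,10,e,f\}$ whose bases are the transversals of
$$\{1,2,3,4,f\},\quad\{5,6,7,f\},\quad\{8,9,10,f\},\quad\{1,2,3,5,6,8,9,e,f\}$$
is not Rayleigh but is $\frac87$-Rayleigh.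

**What the literature gives from above.** A rank-$r$ matroid with $r\ge2$ is $2(1-\frac1r)$-Rayleigh (Brändén–Huh, *Lorentzian polynomials*, Ann. of Math. 2020: basis generating polynomials are Lorentzian, and Lorentzian polynomials of degree $d$ are $2(1-\frac1d)$-Rayleigh). All rank-$3$ matroids are Rayleigh (Wagner, *Rank-three matroids are Rayleigh*, Electron. J. Combin. 2005). In rank at most $1$ the left side of the inequality is zero, and in rank $2$ the first bound is $1$. So "all rank-$r$ transversal matroids are $\frac87$-Rayleigh" is true for $r\le3$, and by Theorem 2(b) it is false for $r\ge5$. The case $r=4$ is not settled here. The best constant for all transversal matroids lies in $[\frac43,2]$, by Theorem 2(a) and the bound of Brändén and Huh; it is not determined here.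

## Comparing $AD$ with $BC$

*The purpose of this section is to remove the two variables $x_e,x_f$ from the problem.*

Let $M$ be any matroid and $e\ne f$ two elements. Sort the bases by which of $e,f$ they contain:
$$f_M=A+Bx_e+Cx_f+Dx_ex_f,$$
where $A,B,C,D$ are polynomials in the other variables with nonnegative coefficients. Then
$$\partial_e\partial_ff_M=D,\qquad \partial_ef_M=B+Dx_f,\qquad \partial_ff_M=C+Dx_e .$$
The product of the last two is $BC+D(Bx_e+Cx_f+Dx_ex_f)$, and $f_MD=AD+D(Bx_e+Cx_f+Dx_ex_f)$. Therefore
$$f_M\,\partial_e\partial_ff_M-c\,\partial_ef_M\,\partial_ff_M=(AD-cBC)-(c-1)D\,(Bx_e+Cx_f+Dx_ex_f).\tag{1}$$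

We shall use two consequences.

* **Failure test.** If $AD>cBC$ at some positive values of the other variables, let $x_e,x_f\to0^+$. The right side of (1) tends to $AD-cBC>0$, so the inequality fails for the pair $e,f$ and $M$ is not $c$-Rayleigh.
* **Validity test.** If $c\ge1$ and $AD\le cBC$ for all positive values of the other variables, then the right side of (1) is never positive, and the inequality for the pair $e,f$ holds with constant $c$.

So everything depends on how large $AD/(BC)$ can be.

**One class, by hand.** For the sets $\{1,2,f\},\{1,2,e,f\}$ we get $A=x_1x_2$, $B=C=x_1+x_2$, $D=1$, and $AD=x_1x_2<(x_1+x_2)^2=BC$.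

**Two classes, by hand.** Take $\{1,2,f\},\{3,4,f\},\{1,2,3,4,e,f\}$, with all weights $1$. We count bases.

* Without $e,f$: any three of $1,2,3,4$ can be matched (the surplus element of a class goes to the large set), so $A=4$.
* With $e$ only: $e$ must take the large set, so we need one element of each class, and $B=4$.
* With $f$ only: one element of each class gives $4$ sets. Also $\{1,2,f\}$ is a basis, with $1$ in the first set, $2$ in the large set and $f$ in the second set; likewise $\{3,4,f\}$. So $C=6$.
* With both: $e$ takes the large set, $f$ one of the small ones, and one element remains, so $D=4$.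

Here $AD=16<24=BC$. The pattern of these counts is the content of the next lemma.

## Which sets are bases in the family $\mathcal M$

Let $M\in\mathcal M$ and put $r=1+\sum_km_k$, the number of sets in the presentation. Taking $m_1+1$ elements of $E_1$ and $m_k$ elements of every other $E_k$ gives a transversal of all $r$ sets: the surplus element of $E_1$ goes to $A_0$. So $M$ has rank $r$, and its bases are the $r$-element partial transversals.

**Lemma 4.** Let $S\subseteq E_1\cup\dots\cup E_t$ and $s_k=|S\cap E_k|$.

1. $S$ is a basis iff $s_i=m_i+1$ for exactly one $i$ and $s_k=m_k$ for all $k\ne i$.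
2. $S\cup\{e\}$ is a basis iff $s_k=m_k$ for all $k$.
3. $S\cup\{f\}$ is a basis iff either $s_k=m_k$ for all $k$, or there are $i\ne j$ with $s_i=m_i+1$, $s_j=m_j-1$ and $s_k=m_k$ for all other $k$.
4. $S\cup\{e,f\}$ is a basis iff $s_j=m_j-1$ for exactly one $j$ and $s_k=m_k$ for all $k\ne j$.

*Proof.*

**Step 1: decide which sets are partial transversals.** An element of $E_k$ lies only in the $m_k$ copies of $E_k\cup\{f\}$ and in $A_0$. At most $m_k$ elements of $S\cap E_k$ fit into the copies; the others must go to $A_0$, which takes one element in all. Hence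
$$S\text{ is a partial transversal}\iff\sum_k\max(s_k-m_k,0)\le1 .$$
We call this sum the total excess, and $\sum_k\max(m_k-s_k,0)$ the total deficit. The element $e$ lies only in $A_0$. If it is used, $A_0$ is taken, so $S\cup\{e\}$ is a partial transversal iff $s_k\le m_k$ for all $k$.

The element $f$ lies in every set. Let $S'\not\ni f$ with $|S'|=r-1$. If $S'$ is a partial transversal, then a matching of $S'$ leaves exactly one set free, and $f$ can take it. Conversely, a subset of a partial transversal is one. So $S'\cup\{f\}$ is a basis iff $S'$ is a partial transversal.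

**Step 2: impose the cardinality $r$.** Note that $\sum_ks_k-\sum_km_k$ equals total excess minus total deficit.

1. Here $|S|=r$ means excess minus deficit is $1$. With excess at most $1$, this forces excess $1$ and deficit $0$.
2. Here $\sum s_k=\sum m_k$ and all $s_k\le m_k$, which forces equality everywhere.
3. Apply the statement about $f$ to $S'=S$. Then $\sum s_k=\sum m_k$ and the excess is at most $1$, so excess and deficit are both $0$ or both $1$. In the second case they occur in different classes.
4. Apply the statement about $f$ to $S'=S\cup\{e\}$. Then $\sum s_k=\sum m_k-1$ and all $s_k\le m_k$, so the total deficit is $1$. $\square$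

## A formula for $AD/(BC)$

*The purpose of this section is to turn Lemma 4 into one expression in a few numbers per class.*

Fix positive weights. Let $\sigma_j(E_k)$ be the $j$-th elementary symmetric polynomial in the weights of the elements of $E_k$, and put
$$u_k=\sigma_{m_k+1}(E_k),\quad a_k=\sigma_{m_k}(E_k),\quad b_k=\sigma_{m_k-1}(E_k),$$
$$\alpha_k=\frac{u_k}{a_k},\quad\beta_k=\frac{b_k}{a_k},\quad q_k=\alpha_k\beta_k=\frac{u_kb_k}{a_k^2},\quad U=\sum_k\alpha_k,\quad V=\sum_k\beta_k,\quad \Pi=\prod_ka_k .$$
All of these are positive, because $|E_k|\ge m_k+1$.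

In Lemma 4, choosing $m_k$ elements of $E_k$ contributes $a_k$, one more contributes $u_k$, one fewer contributes $b_k$. Hence
$$A=\sum_iu_i\prod_{k\ne i}a_k=\Pi U,\qquad B=\Pi,\qquad D=\sum_jb_j\prod_{k\ne j}a_k=\Pi V,$$
$$C=\Pi\Bigl(1+\sum_{i\ne j}\alpha_i\beta_j\Bigr)=\Pi\Bigl(1+UV-\sum_kq_k\Bigr).$$
The last equality holds because $UV=\sum_{i,j}\alpha_i\beta_j$ and the terms with $i=j$ are the $q_k$. Thus
$$\frac{AD}{BC}=\frac{UV}{1+UV-\sum_kq_k}.\tag{2}$$
The denominator is $C/\Pi>0$. Formula (2) shows that $AD>BC$ if and only if $\sum_kq_k>1$.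

If all weights are $1$ and $|E_k|=n_k$, then quotients of binomial coefficients give
$$\alpha_k=\frac{n_k-m_k}{m_k+1},\qquad\beta_k=\frac{m_k}{n_k-m_k+1},\qquad q_k=\frac{m_k}{m_k+1}\cdot\frac{n_k-m_k}{n_k-m_k+1}.\tag{3}$$

**The rank-$4$ example belongs to $\mathcal M$.** In the known example, replace the last set by $A_0'=\{1,\dots,10,e,f\}$. We check that the bases do not change. Enlarging a set keeps all transversals. Conversely, take a transversal of the new four sets in which, say, $4$ is matched to $A_0'$. The set $\{1,2,3,4,f\}$ is matched to some $g\in\{1,2,3,f\}$, and $g$ lies in the old last set. Exchanging the partners of $4$ and $g$ gives a matching for the old family. The elements $7$ and $10$ are treated in the same way. So the example is the member of $\mathcal M$ with $m_1=m_2=m_3=1$ and class sizes $4,3,3$.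

With unit weights, $U=\frac32+1+1=\frac72$, $V=\frac14+\frac13+\frac13=\frac{11}{12}$, $UV=\frac{77}{24}$ and $\sum q_k=\frac38+\frac13+\frac13=\frac{25}{24}$. So
$$\frac{AD}{BC}=\frac{77/24}{1+52/24}=\frac{77}{76}>1 ,$$
and we see by hand that this matroid is not Rayleigh.

## Single copies stop exactly at $\frac87$

The natural first attempt to beat $\frac87$ is to extend the rank-$4$ example: keep all $m_k=1$, and take more classes, larger classes and better weights. With $t$ classes of equal size $n$ and unit weights, (3) gives $q_k=q=\frac{n-1}{2n}$, and $UV=t^2q$, so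
$$\frac{AD}{BC}=\frac{t^2q}{1+(t^2-t)q}\ \xrightarrow[n\to\infty]{}\ \frac{t^2}{t^2-t+2}.$$
For $t=2,3,4,5$ the limits are $1,\ \frac98,\ \frac87,\ \frac{25}{22}$. At $t=4$ we reach $\frac87$ in the limit, and at $t=5$ we are below it again. Other weights do not help, as the following lemma shows. It will also prove Theorem 3.

**Lemma 5.** Let $0<\kappa\le1$, and suppose $q_k<\kappa$ for all $k$ at given positive weights. Then $(4-\kappa)\,AD<4\,BC$ at these weights.

*Proof.*

**Step 1: bound $UV$ from below in terms of the $q_k$.** Put $\theta_k=\sqrt{q_k}=\sqrt{\alpha_k\beta_k}$ and $\Theta=\sum_k\theta_k$. By the Cauchy–Schwarz inequality,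
$$UV=\sum_k\alpha_k\sum_k\beta_k\ge\Bigl(\sum_k\sqrt{\alpha_k\beta_k}\Bigr)^2=\Theta^2 .\tag{4}$$

**Step 2: complete a square.** By (2), and since its denominator is positive, the claim is $(4-\kappa)UV<4(1+UV-\sum q_k)$, that is,
$$\kappa UV-4\sum_kq_k+4>0 .$$
Since $0<\theta_k<\sqrt\kappa$, we have $q_k=\theta_k^2<\sqrt\kappa\,\theta_k$. Together with (4),
$$\kappa UV-4\sum_kq_k+4>\kappa\Theta^2-4\sqrt\kappa\,\Theta+4=(\sqrt\kappa\,\Theta-2)^2\ge0 .\qquad\square$$

If $m_k=1$, then $u_k=\sigma_2$, $a_k=\sigma_1$, $b_k=1$, and $\sigma_1^2=\sum x_i^2+2\sigma_2>2\sigma_2$ gives $q_k<\frac12$. So if all $m_k=1$, Lemma 5 with $\kappa=\frac12$ yields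
$$AD<\tfrac87\,BC\quad\text{at all positive weights.}$$
Within $\mathcal M$ and for the pair $e,f$, the first attempt comes as close to $\frac87$ as we like and never reaches it.

The proof shows what is in the way: the bound $q_k<\frac12$. By (3), a class with $m_k=m$ copies can have $q_k$ close to $\frac m{m+1}$. So we repeat the sets.

## Proof of Theorem 1: two classes with three copies

**Step 1: count.** Take $t=2$, $m_1=m_2=3$, $|E_1|=|E_2|=12$, unit weights. With $\binom{12}4=495$, $\binom{12}3=220$ and $\binom{12}2=66$, Lemma 4 gives
$$A=2\cdot495\cdot220=217800,\qquad B=220^2=48400,$$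
$$C=220^2+2\cdot495\cdot66=113740,\qquad D=2\cdot220\cdot66=29040 .$$

**Step 2: compare the products.** We get $AD=6\,324\,912\,000$ and $BC=5\,505\,016\,000$, so
$$\frac{AD}{BC}=\frac{54}{47}>\frac87,\qquad\text{since }54\cdot7=378>376=47\cdot8 ,$$
and $7AD-8BC=234\,256\,000$. As a check, (3) gives $q_1=q_2=\frac34\cdot\frac9{10}=\frac{27}{40}$ and $UV=4\cdot\frac{27}{40}$. By (2) the ratio is $\frac{27/10}{1+27/20}=\frac{54}{47}$.

**Step 3: insert actual values of $x_e,x_f$.** Multiply (1) by $7$, with $c=\frac87$ and $x_e=x_f=\varepsilon$:
$$7\Bigl(f_M\,\partial_e\partial_ff_M-\tfrac87\,\partial_ef_M\,\partial_ff_M\Bigr)=234\,256\,000-(B+C)D\,\varepsilon-D^2\varepsilon^2 .$$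
For $\varepsilon=\frac1{100}$ we have $(B+C)D\varepsilon=162140\cdot29040/100=47\,085\,456$ and $D^2\varepsilon^2=84\,332.16$. The right side is positive, so the inequality fails for $e,f$ at this point, and $M$ is not $\frac87$-Rayleigh. $\blacksquare$

**About the numbers $3$ and $12$.** For two classes of equal size $n$ with equal multiplicity $m$ and unit weights, $q_1=q_2=q$ and the ratio is $\frac{4q}{1+2q}$. It exceeds $\frac87$ iff $28q>8+16q$, that is, iff $q>\frac23$. Since $q<\frac m{m+1}$, this is impossible for $m=1,2$. For $m=3$ the condition is $9(n-3)>8(n-2)$, that is, $n\ge12$. Larger $m$ allows smaller classes: $m=4$, $n=10$ gives $q=\frac45\cdot\frac67=\frac{24}{35}>\frac23$, in rank $9$.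

## Proof of Theorem 2(a): two classes with many copies

**Step 1: a rank-$(2m+1)$ family.** Take $t=2$, $m_1=m_2=m$, $|E_1|=|E_2|=n\ge m+1$ and unit weights. The rank is $1+2m$. By (3) both classes have the same $\alpha_k$ and the same $\beta_k$, so $UV=2\alpha_1\cdot2\beta_1=4q$ and $q_1+q_2=2q$, with $q=\frac m{m+1}\cdot\frac{n-m}{n-m+1}$. By (2),
$$\frac{AD}{BC}=\frac{4q}{1+2q}\ \xrightarrow[n\to\infty]{}\ \frac{4m/(m+1)}{1+2m/(m+1)}=\frac{4m}{3m+1}.$$

**Step 2: conclude.** Given $c<\frac{4m}{3m+1}$, choose $n$ so large that $AD/(BC)>c$. The failure test shows that this matroid is not $c$-Rayleigh. Since $\frac{4m}{3m+1}\to\frac43$ as $m\to\infty$, every $c<\frac43$ is covered by some $m$. $\blacksquare$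

## Proof of Theorem 2(b): rank five and above

In rank $5$ we have $\sum m_k=4$. The two splittings of $4$ into equal parts, $1+1+1+1$ and $2+2$, with equal class sizes and unit weights, both have limit $\frac87$: the first was computed above, and the second is $m=2$ in part (a). Both stay below it, as we have seen. So we use unequal multiplicities $2+1+1$, and weights that make (4) an equality in the limit. When $\sum q_k>1$, formula (2) reads
$$\frac{AD}{BC}=\Bigl(1-\frac{\sum q_k-1}{UV}\Bigr)^{-1},$$
so for given $q_k$ a smaller $UV$ is better. Equality in (4) means that $\alpha_k/\beta_k$ does not depend on $k$.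

**Step 1: limits of the class data.** Take $t=3$ and $(m_1,m_2,m_3)=(2,1,1)$. Let every $E_k$ have $N\ge3$ elements, each of weight $L_k/N$. As $N\to\infty$,
$$\sigma_j(E_k)=\binom Nj\Bigl(\frac{L_k}N\Bigr)^j\to\frac{L_k^j}{j!}.$$
So $\alpha_1\to\frac{L_1}3$ and $\beta_1\to\frac2{L_1}$, while $\alpha_k\to\frac{L_k}2$ and $\beta_k\to\frac1{L_k}$ for $k=2,3$. The limits of $\alpha_k/\beta_k$ are $\frac{L_1^2}6$, $\frac{L_2^2}2$, $\frac{L_3^2}2$. They agree for $L_1=\sqrt3$, $L_2=L_3=1$, and we take these values.

**Step 2: the limit ratio.** In the limit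
$$\alpha_1=\frac1{\sqrt3},\quad\beta_1=\frac2{\sqrt3},\quad\alpha_2=\alpha_3=\frac12,\quad\beta_2=\beta_3=1 .$$
Hence $U=1+\frac1{\sqrt3}$, $V=2U$, $UV=2\bigl(1+\frac2{\sqrt3}+\frac13\bigr)=\frac83+\frac4{\sqrt3}$, and $\sum q_k=\frac23+\frac12+\frac12=\frac53$. By (2) the ratio tends to
$$\frac{\frac83+\frac4{\sqrt3}}{2+\frac4{\sqrt3}}=\frac{\frac43(2+\sqrt3)}{\frac2{\sqrt3}(2+\sqrt3)}=\frac2{\sqrt3}.$$
So for every $c<2/\sqrt3$ and $N$ large, $AD>cBC$ at these weights, and the failure test gives a rank-$5$ transversal matroid that is not $c$-Rayleigh. Moreover $\frac2{\sqrt3}>\frac87$, because $\frac43>\frac{64}{49}$ (that is, $196>192$).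

**Step 3: pass to rank $r>5$.** Add $r-5$ new elements $g_1,\dots,g_{r-5}$ and $r-5$ new sets $\{g_1\},\dots,\{g_{r-5}\}$ to the presentation. A transversal of all $r$ sets must match $g_i$ to $\{g_i\}$, and the rest is a transversal of the old five sets. So the new matroid is transversal of rank $r$, and its basis generating polynomial is the old one times $x_{g_1}\cdots x_{g_{r-5}}$. Each of $A,B,C,D$ is multiplied by this monomial, so $AD/(BC)$ is unchanged, and the failure test applies as before. $\blacksquare$

**An explicit rank-$5$ matroid with unit weights.** Take $(m_1,m_2,m_3)=(2,1,1)$, $|E_1|=70$, $|E_2|=|E_3|=40$. By (3),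
$$U=\tfrac{68}3+\tfrac{39}2+\tfrac{39}2=\tfrac{185}3,\qquad V=\tfrac2{69}+\tfrac2{40}=\tfrac{109}{1380},\qquad UV=\tfrac{40330}{8280},$$
$$\sum_kq_k-1=\tfrac{136}{207}+\tfrac{39}{40}-1=\tfrac{5233}{8280}.$$
So $\frac{AD}{BC}=\frac{40330}{40330-5233}=\frac{40330}{35097}$. This exceeds $\frac87$, since $7\cdot40330=282310>280776=8\cdot35097$.

## Proof of Theorem 3: the constant $\frac43$ for the pair $\{e,f\}$

**Step 1: show $q_k<1$ at all positive weights.** This is Newton's inequality. For positive $x_1,\dots,x_n$ and $1\le m\le n-1$ it says
$$\frac{\sigma_{m+1}\sigma_{m-1}}{\sigma_m^2}\le\frac{m(n-m)}{(m+1)(n-m+1)} .\tag{5}$$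
We recall why. The form $\prod_i(w+x_iz)=\sum_j\sigma_jz^jw^{n-j}$ has all its coefficients positive, and setting $z=1$ or $w=1$ gives a polynomial of full degree with only real roots. By Rolle's theorem these properties survive $\partial_z$ and $\partial_w$. Differentiating $m-1$ times in $z$ and $n-m-1$ times in $w$ leaves the quadratic form
$$\tfrac12(m-1)!\,(n-m+1)!\,\sigma_{m-1}w^2+m!\,(n-m)!\,\sigma_m\,zw+\tfrac12(m+1)!\,(n-m-1)!\,\sigma_{m+1}z^2 .$$
It has real roots, so its discriminant is nonnegative:
$$\bigl(m!\,(n-m)!\bigr)^2\sigma_m^2\ge(m-1)!\,(m+1)!\,(n-m+1)!\,(n-m-1)!\,\sigma_{m-1}\sigma_{m+1}.$$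
Dividing gives (5). Applied to $E_k$ with $m=m_k$ and $n=|E_k|\ge m_k+1$, it gives
$$0<q_k\le\frac{m_k}{m_k+1}\cdot\frac{|E_k|-m_k}{|E_k|-m_k+1}<1 .$$

**Step 2: the upper bound.** Lemma 5 with $\kappa=1$ gives $3AD<4BC$ at all positive weights. (For $\kappa=1$ its proof reads $UV-4\sum q_k+4>(\Theta-2)^2\ge0$.) The validity test with $c=\frac43$ shows that the Rayleigh inequality for $\{e,f\}$ holds with constant $\frac43$.

**Step 3: no smaller constant.** The matroids in the proof of Theorem 2(a) belong to $\mathcal M$, and there the inequality fails for the pair $\{e,f\}$. For every $c<\frac43$ one of them violates the inequality with constant $c$. $\blacksquare$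

The two directions fit together: the estimate in Step 2 can only be nearly sharp if $\Theta$ is near $2$ and each $\theta_k^2$ is near $\theta_k$. Two classes with $q_1=q_2$ close to $1$ satisfy this, and by (3) such $q_k$ need many copies and large classes, which is exactly the choice made in Theorem 2(a).
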